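\title{Vertex-transitive partial cubes of girth six}

\begin{abstract}
We prove that the finite vertex-transitive partial cubes of girth six are exactly the middle level graphs. More generally, a finite partial cube without cycles shorter than six in which all vertices have the same eccentricity and the same transmission is $K_1$, $K_2$, an even cycle, or a middle level graph. The proof rests on a structure theorem for the convex cycles that lie inside an interval of a partial cube without $4$-cycles.
\end{abstract}

\section{Introduction}\label{sec:intro}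

All graphs in this paper are finite. The \emph{hypercube} $Q_n$ has vertex set $\{0,1\}^n$, two vertices being adjacent when they differ in exactly one coordinate. The distance between two vertices of $Q_n$ is the number of coordinates in which they differ; if vertices are read as subsets of $[n]=\{1,\dots,n\}$, it is $|A\triangle B|$. A graph $G$ is a \emph{partial cube} if for some $n$ there is a map $f:V(G)\to V(Q_n)$ with $d_{Q_n}(f(u),f(v))=d_G(u,v)$ for all $u,v\in V(G)$. Thus a partial cube is a graph whose vertices can be given binary addresses from which all distances can be read off. Partial cubes are connected and bipartite. A graph is \emph{vertex-transitive} if its automorphism group acts transitively on its vertices, and its \emph{girth} is the length of a shortest cycle.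

Which partial cubes are vertex-transitive? Hypercubes and even cycles are. Distances add in a Cartesian product, so a product of vertex-transitive partial cubes is again one, and this gives an unlimited supply of examples. But a product of two graphs that have edges contains a $4$-cycle, so the construction is lost as soon as the girth exceeds four. The next possible girth is six. The $6$-cycle is the cube $Q_3$ with two opposite corners removed, that is, the $1$-subsets and $2$-subsets of $\{1,2,3\}$ ordered by inclusion. This suggests taking two consecutive levels of a larger cube: the $(p-1)$-subsets and the $p$-subsets of $[n]$ induce a partial cube without $4$-cycles (Proposition~\ref{prop:examples}). A $p$-subset has degree $p$ and a $(p-1)$-subset has degree $n-p+1$, so the graph is regular exactly when $n=2p-1$. For $k\ge1$, the \emph{middle level graph} $M_k$ is this regular case: its vertices are the $k$-subsets and the $(k+1)$-subsets of $[2k+1]$, and a $k$-subset $A$ is adjacent to a $(k+1)$-subset $B$ if and only if $A\subset B$. For example, $M_1$ is the $6$-cycle and $M_2$ is the generalized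 Petersen graph $G(10,3)$, the Desargues graph.

The problem we solve is the conjecture, posed in \cite{Marc}, that \emph{the middle level graphs are, up to isomorphism, the only vertex-transitive partial cubes of girth six}. It is true.

\begin{theorem}\label{thm:A}
Every finite vertex-transitive partial cube of girth six is isomorphic to $M_k$ for some $k\ge1$. Conversely, every $M_k$ is a vertex-transitive partial cube of girth six.
\end{theorem}

The proof uses only two numerical consequences of vertex-transitivity. The \emph{eccentricity} of a vertex $x$ is $\mathrm{ecc}(x)=\max_y d(x,y)$, and its \emph{transmission} is $\mathrm{Tr}(x)=\sum_y d(x,y)$. They measure the largest and (up to the factor $|V(G)|$) the average distance from $x$. Automorphisms preserve distances, so both functions are constant on a vertex-transitive graph.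

\begin{theorem}\label{thm:B}
Let $G$ be a finite partial cube with no cycle shorter than $6$, in which all vertices have the same eccentricity and all vertices have the same transmission. Then $G$ is $K_1$, $K_2$, an even cycle $C_{2n}$ $(n\ge3)$, or $M_k$ $(k\ge2)$. Conversely, all these graphs satisfy the hypotheses.
\end{theorem}

The core of the proof concerns all partial cubes without $4$-cycles, with no symmetry assumed. Theorem~\ref{thm:C} describes the convex cycles that pass through a vertex $x$ and stay inside the interval between $x$ and another vertex $y$: certain paths with three edges always lie on such a cycle, and a cycle of length at least eight leaves almost no room for branching. We state it in Section~\ref{sec:paths}, after proving its first two cases by hand, and prove it in Section~\ref{sec:structure} by induction on $d(x,y)$. In Section~\ref{sec:classification} the two numerical hypotheses supply, for any path with three edges, a vertex $y$ to which Theorem~\ref{thm:C} applies; the path then lies on a $6$-cycle, and these $6$-cycles rebuild the middle level graph.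

\section{The examples}\label{sec:examples}

For $1\le p\le n$ let $L(n,p)$ be the subgraph of $Q_n$ induced by the $(p-1)$-subsets and the $p$-subsets of $[n]$. Then $M_k=L(2k+1,k+1)$.

\begin{proposition}\label{prop:examples}
\begin{enumerate}
\item[(a)] $L(n,p)$ is an isometric subgraph of $Q_n$ and has no $4$-cycle.
\item[(b)] For every $k\ge1$, $M_k$ is a vertex-transitive partial cube of girth six.
\item[(c)] $K_1$, $K_2$ and $C_{2n}$ $(n\ge3)$ are vertex-transitive partial cubes with no cycle shorter than $6$.
\end{enumerate}
\end{proposition}

\begin{proof}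
(a) Each edge changes one element, so $d(A,B)\ge|A\triangle B|$. We prove $d(A,B)\le|A\triangle B|$ by induction on $|A\triangle B|$, the case $A=B$ being trivial. Let $A\ne B$ have the same size, and pick $a\in A\setminus B$, $b\in B\setminus A$. The set $A'=(A\setminus\{a\})\cup\{b\}$ is joined to $A$ by a path of length two, through $A\cup\{b\}$ if $|A|=p-1$ and through $A\setminus\{a\}$ if $|A|=p$, and $|A'\triangle B|=|A\triangle B|-2$. If $|A|=p-1$ and $|B|=p$, pick $b\in B\setminus A$; then $A\cup\{b\}$ is a neighbor of $A$ and $|(A\cup\{b\})\triangle B|=|A\triangle B|-1$. A $4$-cycle would consist of two $(p-1)$-sets $A\neq A'$ and two $p$-sets containing both, but the only $p$-set that can contain both is $A\cup A'$.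

(b) Permutations of $[2k+1]$ act transitively on each of the two levels, and complementation is an automorphism that exchanges them. By (a), $M_k$ is a partial cube, hence bipartite, and has no $4$-cycle. Since $k+2\le 2k+1$, there are a $(k-1)$-set $E$ and distinct $a,b,c\notin E$, and adding to $E$ the sets $\{a\},\{a,b\},\{b\},\{b,c\},\{c\},\{a,c\}$ gives a $6$-cycle.

(c) Only $C_{2n}$ needs an embedding. Start at $0\cdots0\in V(Q_n)$ and flip the coordinates $1,\dots,n,1,\dots,n$ in this order. Two vertices at distance $j\le n$ along the cycle are joined by $j$ consecutive flips of distinct coordinates, so they differ in $j$ coordinates.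
\end{proof}

\section{Coordinates and convex cycles}\label{sec:prelim}

In Sections~\ref{sec:prelim}--\ref{sec:structure}, $G$ is a finite partial cube without $4$-cycles. Being bipartite, it has no cycle shorter than $6$. We identify $V=V(G)$ with its image under an isometric embedding in $\{0,1\}^N$ and delete the coordinates that are constant on $V$, which changes no distance. Two vertices are adjacent if and only if they differ in exactly one coordinate.

For $x\in\{0,1\}^N$ and $A\subseteq[N]$, let $x^A$ be $x$ with the coordinates in $A$ flipped, so that $(x^A)^B=x^{A\triangle B}$. We drop braces and union signs in exponents: $x^{ab}=x^{\{a,b\}}$ and $x^{aR}=x^{\{a\}\cup R}$. An edge $xx^e$ is an \emph{$e$-edge}, and $e$ is its coordinate. For $x,y\in V$ put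
\[
S(x,y)=\{e: x_e\ne y_e\},\qquad F(x)=\{e: x^e\in V\},\qquad F_y(x)=F(x)\cap S(x,y).
\]
Thus $d(x,y)=|S(x,y)|$, the set $F(x)$ lists the edges at $x$, and $F_y(x)$ lists the edges at $x$ that lead toward $y$. A \emph{geodesic} is a shortest path. A geodesic from $x$ to $y$ flips each coordinate of $S(x,y)$ once and no other coordinate; conversely, a path whose edges have distinct coordinates is a geodesic. The \emph{interval} $I(x,y)$ is the set of vertices on geodesics from $x$ to $y$. For $z\in V$,
\[
z\in I(x,y)\iff S(x,z)\subseteq S(x,y),\qquad\text{and then } S(z,y)=S(x,y)\setminus S(x,z).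
\]
A set $U\subseteq V$ is \emph{convex} if $I(u,v)\subseteq U$ for all $u,v\in U$. The intersection of $V$ with a subcube $\{x^B:B\subseteq Z\}$ is convex, because a geodesic between two of its vertices flips only coordinates in $Z$. Two facts are used constantly:
\begin{enumerate}
\item[(F1)] if $i\ne a$ are in $F(x)$, then $x^{ia}\notin V$, since otherwise $x,x^i,x^{ia},x^a$ is a $4$-cycle;
\item[(F2)] if $u,v\in V$ and $S(u,v)=\{e,f\}$, then $u^e\in V$ or $u^f\in V$, since $u$ and $v$ are joined by a geodesic of length two.
\end{enumerate}
Fact (F1) forbids vertices and (F2) creates them; every argument below plays one against the other.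

A cycle $K$ of $G$ is \emph{convex} if it contains every geodesic of $G$ between two of its vertices; equivalently, $V(K)$ is convex and $K$ is an induced subgraph. A convex cycle is isometric: a geodesic between two of its vertices is an arc of $K$, so $d_K=d_G$ on $K$. Its length is $2k$ with $k\ge3$, and we call $k$ its \emph{half-length}. Since $K$ is induced, it contains a path as soon as it contains the vertices of the path. Let $S(K)$ be the set of coordinates of the edges of $K$.

\begin{lemma}\label{lem:cycle}
Let $K$ be a convex cycle of half-length $k$.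
\begin{enumerate}
\item[(a)] The coordinates along $K$ read $e_1,\dots,e_k,e_1,\dots,e_k$ with $e_1,\dots,e_k$ distinct. In particular $|S(K)|=k$, and the antipode of $u\in K$ on $K$ is $u^{S(K)}$.
\item[(b)] (Hull property.) If $u\in K$, $v\in V$ and $S(u,v)\subseteq S(K)$, then $v\in K$. In particular, $F(u)\cap S(K)$ consists exactly of the coordinates of the two edges of $K$ at $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e_1,\dots,e_{2k}$ be the coordinates along $K$. Any $k$ consecutive edges form a geodesic, so their coordinates are distinct. The two arcs between a vertex and its antipode are geodesics with the same ends, so $\{e_{k+1},\dots,e_{2k}\}=\{e_1,\dots,e_k\}$. As $e_2,\dots,e_{k+1}$ are distinct, $e_{k+1}=e_1$. The same holds from every starting point.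

(b) By (a), $v\in I(u,u^{S(K)})$, and this interval lies in $K$. If $f\in F(u)\cap S(K)$, then $u^f\in K$, and $uu^f$ is an edge of $K$ because $K$ is induced.
\end{proof}

We write $K=[x;e_1,\dots,e_k]$ if $x\in K$ and one of the two arcs, or \emph{branches}, from $x$ to its antipode flips $e_1,\dots,e_k$ in this order. The other branch flips $e_k,\dots,e_1$. So the vertices of $K$ are the $x^A$ with $A$ an initial or a final segment of $(e_1,\dots,e_k)$, and moving the base point along the first branch shifts the sequence cyclically: $K=[x^{e_1};e_2,\dots,e_k,e_1]$.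

\begin{lemma}\label{lem:hexagon}
\begin{enumerate}
\item[(a)] Every $6$-cycle of $G$ is convex.
\item[(b)] Let $i\ne a$ be in $F(x)$ and let $c\in F(x^a)\setminus\{a\}$. Then $c\neq i$. If $x^{ic}\in V$ or $x^{iac}\in V$, then $[x;a,c,i]$ is a $6$-cycle of $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each coordinate occurs an even number of times along a cycle, and two coordinates produce at most four vertices. So three coordinates occur, each twice. Consecutive edges have different coordinates, and a pattern $a,b,a$ would give the $4$-cycle $x,x^a,x^{ab},x^b$. Equal coordinates are therefore opposite, the pattern is $a,b,c,a,b,c$, and the vertices are $x,x^a,x^{ab},x^{abc},x^{bc},x^c$. The remaining vertices of the $3$-cube are not in $V$: $x^{ac}$ by (F1) at $x$, and $x^b=(x^a)^{ab}$ by (F1) at $x^a$. So the $6$-cycle is the graph induced on the intersection of $V$ with a subcube.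

(b) By (F1) at $x$, $x^{ia}\notin V$, hence $c\ne i$; by (F1) at $x^a$, $x^c\notin V$. If $x^{ic}\in V$, then (F2) for $x^{ic}$ and $x^{ac}$ gives $x^c\in V$ or $x^{iac}\in V$, hence the latter. If $x^{iac}\in V$, then (F2) for $x^{iac}$ and $x^i$ gives $x^{ia}\in V$ or $x^{ic}\in V$, hence the latter. So both vertices are in $V$, and $x,x^a,x^{ac},x^{iac},x^{ic},x^i$ is a $6$-cycle.
\end{proof}

We call $6$-cycles \emph{hexagons}, and convex cycles of half-length at least $4$ \emph{long cycles}; every convex cycle is one or the other. A \emph{$2$-path} (\emph{$3$-path}) is a path with two (three) edges.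

To work with convex cycles we need a way to produce them. The source of all of them is a pair of edges with the same coordinate: between an $e$-edge and a nearest other $e$-edge there is no way to cross $e$, and this leaves room for only one geodesic on each side.

\begin{lemma}[Parallel edges]\label{lem:parallel}
Let $u\ne w$ be vertices and $e\in F(u)\cap F(w)$ with $e\notin S(u,w)$. Then there is a convex cycle $T=[u;g_1,\dots,g_s,e]$ with $s\ge2$ and $g_1,\dots,g_s\in S(u,w)$.
\end{lemma}

\begin{proof}
Among the vertices $w'\in I(u,w)\setminus\{u\}$ with $e\in F(w')$ choose one closest to $u$. Let $Z=S(u,w')\subseteq S(u,w)$, $s=|Z|\geq 1$, and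
\[
X_0=\{A\subseteq Z:u^A\in V\},\qquad X_1=\{A\subseteq Z:u^{Ae}\in V\}.
\]
These families describe the two sides of $e$ in the convex set $H=V\cap\{u^B:B\subseteq Z\cup\{e\}\}$. If $\emptyset\neq B\in X_0\cap X_1$, then $u^B\in I(u,w)\setminus\{u\}$ and $e\in F(u^B)$, so $|B|\ge s$ by the choice of $w'$. Hence $X_0\cap X_1=\{\emptyset,Z\}$: the only $e$-edges in $H$ are those at $u$ and at $w'$.

Let $A\in X_0$ and $A'\in X_1$. A geodesic from $u^A$ to $u^{A'e}$ stays in $H$ and uses the $e$-edge at $u^B$ for $B=\emptyset$ or $B=Z$, so $|A\triangle A'|=|A\triangle B|+|B\triangle A'|$. For $B=\emptyset$ this says $A\cap A'=\emptyset$, and for $B=Z$ it says $A\cup A'=Z$. So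
\begin{equation}\label{eq:dichotomy}
A\cap A'=\emptyset\quad\text{or}\quad A\cup A'=Z\qquad\text{for all }A\in X_0,\ A'\in X_1 .
\end{equation}
A geodesic from $u^e$ to $(w')^e$ gives a chain $\emptyset=A'_0\subset A'_1\subset\dots\subset A'_s=Z$ in $X_1$ with $|A'_m|=m$. Let $\emptyset\ne A\in X_0$ and let $m$ be maximal with $A\cap A'_m=\emptyset$; then $m<s$. The set $A$ contains the element of $A'_{m+1}\setminus A'_m$, so by \eqref{eq:dichotomy} it contains $Z\setminus A'_{m+1}$, and it avoids $A'_m$. Hence $A=Z\setminus A'_m$. Thus $X_0\subseteq\{Z\setminus A'_m:0\le m\le s\}$, and equality holds because a geodesic from $u$ to $w'$ gives $s+1$ elements of $X_0$. Exchanging the roles of $X_0$ and $X_1$ gives $|X_1|\le s+1$, so $X_1=\{A'_0,\dots,A'_s\}$.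

Therefore $H$ induces two paths of length $s$ whose ends are joined by the two $e$-edges. This is a cycle of length $2(s+1)$; it is convex, contains $uu^e$, and has coordinate set $Z\cup\{e\}$. Since $G$ has no $4$-cycle, $s\ge2$.
\end{proof}

\section{Paths with three edges}\label{sec:paths}

Let us see what has to be proved about a graph to recognize it as $M_k$. Let $x$ be a $(k+1)$-set in $M_k$. The coordinates in $F(x)$ are the elements of $x$, and at the neighbor $x^a=x\setminus\{a\}$ we have $F(x^a)=\{a\}\cup([2k+1]\setminus x)$. So the set $F(x^a)\setminus\{a\}$ does not depend on $a$: all neighbors of $x$ see the same new coordinates. This property has a geometric form. If a $3$-path $x^i,x,x^a,x^{ac}$ lies on a hexagon, the hexagon is $[x;a,c,i]$, its second branch begins with $i,c$, and so the coordinate $c$ seen at $x^a$ is also seen at $x^i$. We shall find in Section~\ref{sec:classification} that this property determines the graph. The task is therefore to put $3$-paths on hexagons.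

A $3$-path need not lie on any cycle, as trees show. Something must force the two ends of the path to meet again, and the natural candidate is a vertex $y$ such that all three edges, read from $x$, lead toward $y$: that is, $i,a\in F_y(x)$ and $c\in F_y(x^a)$. Then $i,a,c$ are distinct elements of $S(x,y)$ by Lemma~\ref{lem:hexagon}(b), so $d(x,y)\ge3$. If $d(x,y)=3$, then $y=x^{iac}$ and Lemma~\ref{lem:hexagon}(b) gives the hexagon. The next case already shows both phenomena of the general theorem.

\begin{example}\label{ex:four}
Let $S(x,y)=\{i,a,c,h\}$ and $x^i,x^a,x^{ac}\in V$. \emph{Either the $3$-path $x^i,x,x^a,x^{ac}$ lies on a hexagon, or $I(x,y)$ induces the $8$-cycle $[x;a,c,h,i]$.} Suppose there is no hexagon. By Lemma~\ref{lem:hexagon}(b), $x^{ic},x^{iac}\notin V$, and $x^{ia}\notin V$ by (F1). Fact (F2) for $x^{ac}$ and $y$ gives $x^{iac}$ or $x^{ach}$, so $x^{ach}\in V$. Then (F1) at $x^{ac}$, with the coordinates $c$ and $h$, gives $x^{ah}\notin V$. A geodesic from $x^i$ to $y$ starts with $x^{ia}$, $x^{ic}$ or $x^{ih}$, so $x^{ih}\in V$, and it continues with $x^{iah}$ or $x^{ich}$. If $x^{iah}\in V$,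 then (F2) for $x^{iah}$ and $x^a$ gives $x^{ia}$ or $x^{ah}$, both excluded. So $x^{iah}\notin V$ and $x^{ich}\in V$, and
\[
x,\ x^a,\ x^{ac},\ x^{ach},\ y,\ x^{ich},\ x^{ih},\ x^i
\]
is an $8$-cycle. Of the other eight vertices of the $4$-cube we have excluded $x^{ia},x^{ic},x^{ah},x^{iac},x^{iah}$; and (F1) at $x^a$, $x^i$ and $y$ excludes $x^c$, $x^h$ and $x^{ch}$.
\end{example}

So the $3$-path always lies on a convex cycle inside the interval, but the cycle may be long; and when it is long, no other edge toward $y$ leaves it. In particular a third edge from $x$ toward $y$ rules the long cycle out. This is the mechanism of the whole proof.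

\begin{definition}
For $x,y\in V$, an \emph{$(x,y)$-cycle} is a convex cycle $K$ with $x\in K$ and $S(K)\subseteq S(x,y)$.
\end{definition}

An $(x,y)$-cycle $K$ lies in $I(x,y)$ and has half-length at most $d(x,y)$. If an edge of $K$ leads from $v$ away from $x$, its coordinate is in $S(K)\setminus S(x,v)\subseteq S(v,y)$, hence in $F_y(v)$. We use these three remarks without further mention.

\begin{theorem}\label{thm:C}
Let $G$ be a finite partial cube without $4$-cycles. For all $x,y\in V$:
\begin{enumerate}
\item[(C)] if $i\ne a$ are in $F_y(x)$ and $c\in F_y(x^a)$, then some $(x,y)$-cycle contains $x^i,x,x^a,x^{ac}$;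
\item[(L)] if $K$ is a long $(x,y)$-cycle of half-length $k$, then $|F_y(x)|=2$, and $|F_y(u)|=1$ for all $u\in K$ with $1\le d(x,u)\le k-2$.
\end{enumerate}
\end{theorem}

The proof establishes along the way a statement that mentions no interval.

\begin{corollary}\label{cor:HL}
In a finite partial cube without $4$-cycles, no hexagon shares a $2$-path with a long cycle.
\end{corollary}

\begin{example}\label{ex:glued}
Glue a hexagon $[x;a,b,e]$ and an $8$-cycle $K=[x;c,g,h,e]$ along the edge $xx^e$, with six distinct coordinates. The only cycles have lengths $6$, $8$ and $12$. The graph is a partial cube: each vertex is joined, by a path with distinct coordinates other than $e$ inside its cycle, to the end of $xx^e$ on its side of $e$, and concatenating such paths gives a path with distinct coordinates between any two vertices of different cycles. So a hexagon and a long cycle can share an edge. The bound $k-2$ in (L) cannot be raised: $K$ is a $(z,y)$-cycle for $z=x^{cgh}$ and $y=x^{abe}$, while $d(z,x)=3=k-1$ and $a,e\in F_y(x)$. Finally, the $2$-path $x^a,x,x^c$ lies on no convex cycle; (C) says nothing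 about it, because no vertex differs from $x$ in both $a$ and $c$.
\end{example}

Without the hypothesis on $4$-cycles, (C) fails in $Q_3$ for antipodal $x,y$ and distinct $i,a,c$: a convex cycle through $x^i,x,x^a$ contains $x^{ia}$, so it is a $4$-cycle and misses $x^{ac}$.

\section{Proof of the structure theorem}\label{sec:structure}

Let $\mathrm{P}(D)$ be the statement that (C) and (L) hold for all pairs $x,y$ with $d(x,y)\le D$. We prove $\mathrm{P}(D)$ by induction on $D$. The statement $\mathrm{P}(2)$ is vacuous: the hypothesis of (C) gives three distinct elements of $S(x,y)$, and that of (L) gives $d(x,y)\ge k\ge4$. Property (C) creates cycles and (L) makes long cycles rigid. From $\mathrm{P}(D)$ we first derive two statements on how convex cycles may overlap (Lemmas~\ref{lem:HL} and~\ref{lem:fork}), and these give the inductive step.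

\subsection{Two tools}

Lemma~\ref{lem:parallel} controls one edge of the cycle it produces at $u$, but not the second. So we cannot yet join two prescribed edges at $x$ by one cycle; we can join them by a chain of cycles. For $i\ne a$ in $F_y(x)$ write $i\sim_ya$ if some $(x,y)$-cycle contains $x^i,x,x^a$.

\begin{lemma}\label{lem:connected}
For all $x,y\in V$, the graph on $F_y(x)$ with adjacency $\sim_y$ is connected.
\end{lemma}

\begin{proof}
We use induction on $d(x,y)$; there is nothing to prove if $|F_y(x)|\le1$. Suppose $F_y(x)=A\sqcup A'$ with no relation between $A$ and $A'$, and let $i\in A$, $a\in A'$. A geodesic from $x^a$ to $y$ has an $i$-edge; let $w$ be its end nearer to $x^a$. Then $S(x,w)=\{a\}\cup S(x^a,w)\subseteq S(x,y)\setminus\{i\}$. Lemma~\ref{lem:parallel} for the $i$-edges at $x$ and $w$ gives an $(x,y)$-cycle $[x;g,\dots,i]$ with $g\in S(x,w)$. Thus $g\sim_yi$, so $g\in A$. The set $F_w(x)\subseteq F_y(x)$ contains $g\in A$ and $a\in A'$, and $d(x,w)<d(x,y)$. By induction there are $p\in A$, $q\in A'$ with $p\sim_wq$. An $(x,w)$-cycle is an $(x,y)$-cycle, so $p\sim_yq$, a contradiction.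
\end{proof}

The second tool says how (L) is applied: a path toward $y$ that enters a branch of a long cycle cannot leave it early.

\begin{lemma}[Following]\label{lem:follow}
Let $K$ be a long $(x,y)$-cycle of half-length $k$ such that $|F_y(u)|=1$ for all $u\in K$ with $1\le d(x,u)\le k-2$. Let $x=v_0,v_1,\dots,v_r$ be a path whose coordinates $q_1,\dots,q_r$ are distinct elements of $S(x,y)$, with $v_1\in K$. Then the branch of $K$ from $x$ through $v_1$ begins with $v_0,v_1,\dots,v_l$, where $l=\min(r,k-1)$.
\end{lemma}

\begin{proof}
If the branch begins with $v_0,\dots,v_j$, where $1\le j<l$, then $j\le k-2$, and both $q_{j+1}$ and the next coordinate of the branch lie in the one-element set $F_y(v_j)$.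
\end{proof}

\subsection{A hexagon and a long cycle}

Property (C) does not say whether the cycle it provides is a hexagon or long, and (L) can only be used on long cycles. The next lemma decides the type: a convex cycle that shares a $2$-path with a long cycle is long, and one that shares a $2$-path with a hexagon is a hexagon.

\begin{lemma}\label{lem:HL}
Assume $\mathrm{P}(D)$. Then no hexagon shares a $2$-path with a long cycle of half-length $k\le D$.
\end{lemma}

\begin{proof}
Suppose the long cycle $K=[x;a,r_1,\dots,r_n,i]$, where $n=k-2\ge2$, and the hexagon $[x;a,s,i]$ share the $2$-path $x^i,x,x^a$. Put $R=\{r_1,\dots,r_n\}$. The only vertex of $K$ that differs from $x$ in both $i$ and $a$ is the antipode $x^{iaR}$. If $s\in S(K)$, then $x^{ias}\in K$ by the hull property, so $R=\{s\}$, which is false. Hence $s\notin S(K)$. Each of the two cycles has an $a$-edge opposite to $xx^a$. These are $vw$ in the hexagon and $v'w'$ in $K$, where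
\[
v=x^{is},\qquad w=v^a=x^{ias},\qquad v'=x^{iR},\qquad w'=(v')^a=x^{iaR}.
\]
The plan is to apply Lemma~\ref{lem:parallel} to these two edges and to show that the resulting cycle leaves $w$ in one of two forbidden directions.

\emph{The forbidden directions: $r_1,r_n\notin F(w)$.} Suppose $w^{r_n}=x^{iasr_n}\in V$. It differs from $x^{ir_n}\in K$ in $a$ and $s$, so (F2) gives $x^{iar_n}\in V$ or $x^{isr_n}\in V$. The first vertex would be in $K$ by the hull property, forcing $R=\{r_n\}$; the second contradicts (F1) at $x^i$, where $s,r_n\in F(x^i)$. If $w^{r_1}\in V$, compare it in the same way with $x^{ar_1}\in K$: (F2) gives $x^{iar_1}$, which forces $R=\{r_1\}$, or $x^{asr_1}$, which contradicts (F1) at $x^a$.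

\emph{The cycle $T$.} We have $S(v,v')=\{s\}\cup R$, so Lemma~\ref{lem:parallel} gives a convex cycle $T=[v;g_1,\dots,g_l,a]$ with $l\ge2$ and all $g_j\in\{s\}\cup R$. Its second branch begins with $a,g_l$, so $g_l\in F(w)$. It suffices to show $g_l\in\{r_1,r_n\}$.

\emph{Case $g_1=s$.} Then $g_2,\dots,g_l\in R$. The antipode of $v$ on $T$ is $x^{iag_2\cdots g_l}$; it lies on $K$ by the hull property and differs from $x$ in $i$ and $a$, so it is $w'$. Hence the first branch of $T$ reaches $v'$ by a $g_l$-edge. As $g_l\in F(v')\cap S(K)=\{r_1,a\}$, we get $g_l=r_1$.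

\emph{Case $g_1\in R$.} Here $S(v,w')=\{a,s\}\cup R$ has $k\le D$ elements, and $F_{w'}(v)$ contains the three coordinates $a,s,g_1$. By (L), every $(v,w')$-cycle is a hexagon. This applies to $T$, so $l=2$. By (C), applied to $s,g_1\in F_{w'}(v)$ and $g_2\in F_{w'}(v^{g_1})$, some $(v,w')$-cycle contains $v^s,v,v^{g_1},v^{g_1g_2}$; it is the hexagon $[v;g_1,g_2,s]$. In particular $g_2\neq s$, so $g_2\in R$, and the second branch contains $v^{sg_2}=x^{ig_2}$. Thus $g_2\in F(x^i)\cap S(K)=\{i,r_n\}$, and $g_l=g_2=r_n$.
\end{proof}

\subsection{Two long cycles}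

Suppose that (L) fails at some vertex of a long $(x,y)$-cycle $K$: an extra edge toward $y$ leaves $K$. Then (C) produces a second cycle through that edge, Lemma~\ref{lem:HL} makes it long, and Lemma~\ref{lem:follow} makes it run along $K$ for a while before the two cycles part. This is the configuration we must exclude.

\begin{lemma}[Forks]\label{lem:fork}
Assume $\mathrm{P}(D)$. There are no long cycles
\[
K=[P;c_1,\dots,c_l,g_1,\dots,g_\alpha],\qquad K_1=[P;c_1,\dots,c_l,f_1,\dots,f_\beta]
\]
with $l\ge2$, $\alpha,\beta\ge1$, $\{g_1,\dots,g_\alpha\}\cap\{f_1,\dots,f_\beta\}=\emptyset$ and $l+\alpha+\beta\le D+1$.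
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\coordinate (P) at (0,0); \coordinate (Q) at (-1.6,0.95); \coordinate (Qe) at (-2.6,1.55);
\coordinate (W) at (2.6,1.55); \coordinate (R) at (0,-1.5); \coordinate (Re) at (0,-2.5);
\coordinate (Qf) at (-3.4,0.3); \coordinate (Wf) at (3.4,0.3);
\draw[dashed] (P)--node[above right=-2pt]{$g$}(Q);
\draw[dashed] (P)--node[above left=-2pt]{$c$}(W);
\draw[dashed] (P)--node[right]{$f$}(R);
\draw[dashed] (Qe) to[bend left=35] (W);
\draw[dashed] (Qf) to[bend right=25] (Re);
\draw[dashed] (Wf) to[bend left=25] (Re);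
\draw[thick] (Q)--node[above right=-2pt]{$e$}(Qe) (R)--node[right]{$e$}(Re);
\draw[thick] (Qe)--node[left]{$f_1$}(Qf) (W)--node[right]{$f_1$}(Wf);
\foreach \p in {P,Q,Qe,W,R,Re,Qf,Wf} \fill (\p) circle (1.6pt);
\node[below right] at (P) {$P$}; \node[below] at (Q) {$Q$}; \node[above left] at (Qe) {$Q^e$};
\node[above right] at (W) {$W$}; \node[left] at (R) {$R$}; \node[below] at (Re) {$R^e$};
\node[left] at (Qf) {$Q^{ef_1}$}; \node[right] at (Wf) {$W^{f_1}$};
\node at (0,1.55) {$K$}; \node at (-1.7,-0.6) {$H$}; \node at (1.7,-0.6) {$K_1$};
\end{tikzpicture}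
\caption{A fork. The long cycles $K$ and $K_1$ share the path from $P$ to $W$, whose last coordinate is $e$. The $e$-edges at $Q$ and $R$ close up a third long cycle $H$, which creates an $f_1$-edge at $Q^e$ parallel to the one at $W$. Solid lines are single edges; dashed lines are paths.}
\label{fig:fork}
\end{figure}

\begin{proof}
Suppose such cycles exist; see Figure~\ref{fig:fork}. Let $k=l+\alpha$, which is at most $D$, and put
\[
e=c_l,\qquad W=P^{c_1\cdots c_l},\qquad Q=P^{g_1\cdots g_\alpha},\qquad R=P^{f_1\cdots f_\beta}.
\]
The second branches of $K$ and $K_1$ from $P$ pass through $Q$ and $R$, and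
\[
K=[Q;g_1,\dots,g_\alpha,c_1,\dots,c_l],\qquad K_1=[R;f_1,\dots,f_\beta,c_1,\dots,c_l].
\]
So $e\in F(Q)\cap F(R)$. No $f_j$ lies in $S(K)$.

\emph{Step 1: $H=[Q;g_1,\dots,g_\alpha,f_\beta,\dots,f_1,e]$ is a long cycle.} Let $Q=v_0,v_1,\dots,v_r=R$, $r=\alpha+\beta\geq 2$, be the path through $P$ with coordinates $g_1,\dots,g_\alpha,f_\beta,\dots,f_1$. We first note that $e\notin F(v_j)$ for $0<j<r$. Indeed, for $1\le j\le\alpha$ the two edges of $K$ at $v_j$ have coordinates among $g_1,\dots,g_\alpha,c_1$, and $c_1\ne e$ because $l\ge2$; the hull property of $K$ gives $e\notin F(v_j)$. For $\alpha<j<r$ the two edges of $K_1$ at $v_j$ have coordinates among $f_1,\dots,f_\beta$, and we use the hull property of $K_1$.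

The set $S(Q,R^e)$ consists of $e$ and the coordinates of the path, so $d(Q,R^e)=r+1\le D+2-l\le D$. By (C), some $(Q,R^e)$-cycle $H$ contains $Q^e,Q,v_1,v_2$. It shares the $2$-path $Q^e,Q,Q^{g_1}$ with $K$, so it is long by Lemma~\ref{lem:HL}. Its half-length $h$ satisfies $4\le h\le r+1$. By (L) and Lemma~\ref{lem:follow}, the branch of $H$ through $v_1$ begins with $v_0,\dots,v_{h-1}$. The other branch begins with $e$, so this one ends with $e$, and $e\in F(v_{h-1})$. Since $h-1>0$, this forces $h-1=r$, which proves Step~1.

In particular $\alpha+\beta\ge3$. The hypotheses of the lemma are symmetric in $K$ and $K_1$, so we may assume $\beta\ge2$, exchanging the two cycles if necessary and applying Step~1 to the new labeling. The second branch of $H$ begins with $e,f_1,f_2$, so $f_1\in F(Q^e)$ and $f_2\in F(Q^{ef_1})$.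

\emph{Step 2: a fourth cycle.} By $K_1$ we also have $f_1\in F(W)$, and $S(Q^e,W)=S(K)\setminus\{e\}$. Lemma~\ref{lem:parallel} gives a convex cycle $T=[Q^e;p_1,\dots,p_s,f_1]$ with $s\ge2$ and all $p_j\in S(K)\setminus\{e\}$. By the hull property the $2$-path $Q^e,Q^{ep_1},Q^{ep_1p_2}$ lies on $K$, so $T$ is long by Lemma~\ref{lem:HL}. Let $y=W^{f_1f_2}\in K_1$. Then $S(Q^e,y)=(S(K)\setminus\{e\})\cup\{f_1,f_2\}$ contains $S(T)$ and has $k+1\le l+\alpha+\beta-1\le D$ elements. By (L) for the $(Q^e,y)$-cycle $T$, the set $F_y(Q^{ef_1})$ has one element. But it contains $p_s\in S(K)$, the next coordinate of $T$, and also $f_2\notin S(K)$. This is a contradiction.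
\end{proof}

The bound $l+\alpha+\beta\le D+1$ is what makes the induction close: for two cycles inside an interval of length $D$ the sum is at most $D$, so $\mathrm{P}(D-1)$ suffices.

\subsection{The inductive step}

\begin{proof}[Proof of Theorem~\ref{thm:C} and Corollary~\ref{cor:HL}]
Let $D\ge3$, assume $\mathrm{P}(D-1)$, and let $d(x,y)=D$. We may use (C) and (L) for pairs at distance at most $D-1$, Lemma~\ref{lem:HL} for long cycles of half-length at most $D-1$, and Lemma~\ref{lem:fork} when $l+\alpha+\beta\le D$. The last condition holds whenever $S(K)\cup S(K_1)\subseteq S(x,y)$, because the other hypotheses of the lemma make the $c$'s, $g$'s and $f$'s distinct.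

\medskip\noindent\textbf{Property (L).} Let $K=[x;c_1,\dots,c_k]$ be a long $(x,y)$-cycle and $u_j=x^{c_1\cdots c_j}$. If $k=D$, then $S(x,y)=S(K)$. For $u\in K$ the set $F_y(u)$ lies in $F(u)\cap S(K)$, so by the hull property it consists of the coordinates of the edges of $K$ at $u$ that lead away from $x$: two at $x$, and one at each vertex at distance $1,\dots,k-1$ from $x$. Now let $k\le D-1$.

\emph{Claim 1: $|F_y(u)|=1$ for $u\in K$ with $1\le d(x,u)\le k-2$.} The two branches play the same role, so let $u=u_m$ with $1\le m\le k-2$. We know $c_{m+1}\in F_y(u_m)$. Suppose $b\in F_y(u_m)$ and $b\ne c_{m+1}$. Also $b\ne c_m$, because $S(u_m,y)=S(x,y)\setminus\{c_1,\dots,c_m\}$; so $b\notin S(K)$ by the hull property. By (C) for the pair $(u_m,y)$, at distance $D-m$, some $(u_m,y)$-cycle $K_1$ contains $u_m^b,u_m,u_{m+1},u_{m+2}$. It shares a $2$-path with $K$, so it is long; let $k_1$ be its half-length. By (L) for $(u_m,y)$ and Lemma~\ref{lem:follow}, applied to the path $u_m,\dots,u_k$, the branch of $K_1$ through $u_{m+1}$ begins with the coordinates $c_{m+1},\dots,c_{m+l}$, where $l=\min(k-m,k_1-1)\ge2$;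 it ends with $b$. Since $K=[u_m;c_{m+1},\dots,c_k,c_1,\dots,c_m]$, the cycles $K$ and $K_1$ have the form in Lemma~\ref{lem:fork} with $P=u_m$, $\alpha=k-l\ge m\geq 1$ and $\beta=k_1-l\ge1$. The two tails are disjoint: if $l=k_1-1$, the tail of $K_1$ is $b\notin S(K)$; if $l=k-m$, the tail of $K$ is $c_1,\dots,c_m$, which avoids $S(u_m,y)\supseteq S(K_1)$. As $S(K)\cup S(K_1)\subseteq S(x,y)$, this contradicts Lemma~\ref{lem:fork}.

\emph{Claim 2: $F_y(x)=\{c_1,c_k\}$.} Otherwise, by Lemma~\ref{lem:connected}, some $j\in F_y(x)\setminus\{c_1,c_k\}$ is $\sim_y$-related to $c_1$ or $c_k$, say to $c_1$ (reverse $K$ if necessary). Let $T=[x;c_1,\dots,j]$ be an $(x,y)$-cycle, of half-length $\tau$. By the hull properties of $K$ and $T$ at $x$, we have $j\notin S(K)$ and $c_k\notin S(T)$. By Claim~1, Lemma~\ref{lem:follow} applies to $K$ and the first branch of $T$, and shows that the first branches of $K$ and $T$ agree up to distance $\min(\tau,k-1)\geq 3$. So $T$ shares a $2$-path with $K$ and is long. Put $l=\min(k,\tau)-1\ge3$; then $l\le\min(\tau,k-1)$, so $K$ and $T$ have the form in Lemma~\ref{lem:fork} with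 $P=x$ and nonempty tails. If $\tau\le k$, the tail of $T$ is $j\notin S(K)$; if $k<\tau$, the tail of $K$ is $c_k\notin S(T)$. This contradicts Lemma~\ref{lem:fork} and completes the proof of (L) for $(x,y)$.

\medskip\noindent\textbf{Property (C).} Let $i\ne a$ be in $F_y(x)$ and $c\in F_y(x^a)$. Suppose first that there is a long $(x,y)$-cycle $K$. By (L) for $(x,y)$, the set $F_y(x)$ has two elements, so the edges of $K$ at $x$ have coordinates $i$ and $a$; and $F_y(x^a)=\{c\}$, so $K$ continues from $x^a$ to $x^{ac}$. From now on, all $(x,y)$-cycles are hexagons. We know that $\sim_y$ is connected and must show that it is complete, with a prescribed third coordinate.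

\emph{Claim 3: if $p\sim_yq$ and $g'\in F_y(x^q)$, then $[x;q,g',p]$ is an $(x,y)$-cycle.} Let $[x;q,g,p]$ be an $(x,y)$-cycle; we may assume $g\ne g'$. Apply (C) to the pair $(x^q,y)$, at distance $D-1$, with $g',g\in F_y(x^q)$ and $p\in F_y(x^{qg})$. We obtain a convex cycle $K'$ of half-length at most $D-1$ through $x^{qg'},x^q,x^{qg},x^{qgp}$. It shares the $2$-path $x^q,x^{qg},x^{qgp}$ with the hexagon $[x;q,g,p]$, so it is not long. Hence $K'=[x^q;g,p,g']$, and its second branch contains $x^{qg'p}$. By Lemma~\ref{lem:hexagon}, $[x;q,g',p]$ is a hexagon and is convex; its coordinates are in $S(x,y)$.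

\emph{Claim 4: if $p,q,r$ are distinct and $p\sim_yq\sim_yr$, then $p\sim_yr$.} Let $[x;q,g,p]$ be an $(x,y)$-cycle. Since $g\in F_y(x^q)$ and $r\sim_yq$, Claim~3 shows that $[x;q,g,r]$ is an $(x,y)$-cycle. The second branches of these hexagons contain $x^{pg}$ and $x^{rg}$. So $g\in F(x^r)\setminus\{r\}$ and $x^{pg}\in V$, and Lemma~\ref{lem:hexagon} gives the hexagon $[x;r,g,p]$, which is an $(x,y)$-cycle.

By Lemma~\ref{lem:connected} and Claim~4, any two elements of $F_y(x)$ are related. So $i\sim_ya$, and Claim~3 gives the $(x,y)$-cycle $[x;a,c,i]$. This proves $\mathrm{P}(D)$, and with it Theorem~\ref{thm:C}. Corollary~\ref{cor:HL} follows from Lemma~\ref{lem:HL}.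
\end{proof}

\section{The classification}\label{sec:classification}

To apply Theorem~\ref{thm:C} at a vertex $x$ we need vertices $y$ that differ from $x$ in prescribed coordinates. Each of the two numerical hypotheses provides such vertices. We keep the embedding and notation of Section~\ref{sec:prelim}.

\begin{lemma}\label{lem:numerical}
Let $G$ be a finite partial cube, embedded with no constant coordinate.
\begin{enumerate}
\item[(a)] If $\mathrm{ecc}$ is constant, then for every $x$ there is $z$ with $F_z(x)=F(x)$.
\item[(b)] If $\mathrm{Tr}$ is constant, then for every coordinate $e$ exactly half of the vertices $y$ have $y_e=0$.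
\item[(c)] If $\mathrm{Tr}$ is constant, then for every $x$ and all coordinates $e\ne f$ there is $y\in V$ with $e,f\in S(x,y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $d(x,z)=\mathrm{ecc}(x)$ and $a\in F(x)$. Then $d(x^a,z)=d(x,z)\pm1$ and $d(x^a,z)\le\mathrm{ecc}(x^a)=d(x,z)$, so the sign is minus and $a\in S(x,z)$.

(b) Since $e$ is not constant and $G$ is connected, there is an $e$-edge $xx^e$. Moving from $x$ to $x^e$ raises the distance to $y$ by one if $y_e=x_e$ and lowers it by one otherwise. So $0=\mathrm{Tr}(x^e)-\mathrm{Tr}(x)=|\{y:y_e=x_e\}|-|\{y:y_e\ne x_e\}|$.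

(c) Otherwise $\{y:y_e\ne x_e\}\subseteq\{y:y_f=x_f\}$, with equality because both sets have $|V|/2$ elements. An $e$-edge has exactly one end in the first set, hence exactly one end in the second, so it changes $f$ as well as $e$. This is impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The converse follows from Proposition~\ref{prop:examples}, since $\mathrm{ecc}$ and $\mathrm{Tr}$ are constant on vertex-transitive graphs. Let $G$ satisfy the hypotheses. If all degrees are at most $2$, then $G$ is a path or an even cycle of length at least $6$. In a path on $\nu\ge3$ vertices an end has eccentricity $\nu-1$ and its neighbor has eccentricity $\nu-2$, so $G$ is $K_1$, $K_2$ or $C_{2n}$ with $n\ge3$. Assume now that some vertex has degree at least $3$.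

\medskip\noindent\textbf{Step 1.} \emph{If $\deg x\ge3$ and $i\ne a$ are in $F(x)$, then $x^i,x,x^a$ lie on a hexagon.} Let $z$ be as in Lemma~\ref{lem:numerical}(a). Then $|F_z(x)|\ge3$, so by (L) there is no long $(x,z)$-cycle. Also $d(x,z)\ge|F_z(x)|\ge3$, so $x^a\ne z$, and the first edge of a geodesic from $x^a$ to $z$ gives some $c\in F_z(x^a)$. By (C), an $(x,z)$-cycle contains $x^i,x,x^a$, and it is a hexagon.

\medskip\noindent\textbf{Step 2.} \emph{If $\deg x\ge3$, then $F(x^a)\setminus\{a\}$ is the same set $B(x)$ for all $a\in F(x)$. Moreover $B(x)\ne\emptyset$, $B(x)\cap F(x)=\emptyset$, and $x^{iab}\in V$ for all distinct $i,a\in F(x)$ and all $b\in B(x)$.} Let $i\ne a$ be in $F(x)$ and $c\in F(x^a)\setminus\{a\}$; then $c\ne i$ by (F1). We want a convex cycle through the $3$-path $x^i,x,x^a,x^{ac}$. Lemma~\ref{lem:numerical}(c) controls only two coordinates, but that is enough, because the middle edge points toward $y$ from one of its two ends. Choose $y$ with $i,c\in S(x,y)$. If $a\in S(x,y)$, apply (C) to $(x,y)$ with $i,a\in F_y(x)$ and $c\in F_y(x^a)$. If $a\notin S(x,y)$, apply (C) to $(x^a,y)$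 with $c,a\in F_y(x^a)$ and $i\in F_y(x)$. In both cases a convex cycle $K$ contains the $3$-path. By Step~1 it shares $x^i,x,x^a$ with a hexagon, so by Corollary~\ref{cor:HL} it is itself a hexagon, $K=[x;a,c,i]$. Hence $x^{ic},x^{iac}\in V$, and $F(x^a)\setminus\{a\}\subseteq F(x^i)\setminus\{i\}$. Exchanging $i$ and $a$ gives equality. The third coordinate of a hexagon from Step~1 lies in $B(x)$. If $c\in B(x)\cap F(x)$, choose $a\in F(x)\setminus\{c\}$; then $x^{ac}\in V$ contradicts (F1).

\medskip\noindent\textbf{Step 3.} \emph{Exchange: if $\deg x\ge3$, $a\in F(x)$, $b\in B(x)$ and $x'=x^{ab}$, then $x'\in V$, $F(x')=(F(x)\setminus\{a\})\cup\{b\}$ and $B(x')=(B(x)\setminus\{b\})\cup\{a\}$.} We have $x'\in V$ since $b\in F(x^a)$. For $i\in F(x)\setminus\{a\}$ the vertex $(x')^i=x^{iab}$ is in $V$ by Step~2, and $(x')^b=x^a\in V$. Thus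
\begin{equation}\label{eq:exchange}
F(x')\supseteq(F(x)\setminus\{a\})\cup\{b\},
\end{equation}
and $\deg x'\ge\deg x\ge3$ because $b\notin F(x)$. So Step~2 applies to $x'$, and computing $B(x')$ at the neighbor $(x')^b=x^a$ gives $B(x')=F(x^a)\setminus\{b\}=(B(x)\setminus\{b\})\cup\{a\}$. Now $b\in F(x')$, $a\in B(x')$ and $(x')^{ba}=x$, so the same argument with $x$ and $x'$ exchanged gives $\deg x\ge\deg x'$. Hence equality holds in \eqref{eq:exchange}.

\medskip\noindent\textbf{Step 4.} \emph{$G\cong L(n,p)$ for some $n>p\ge3$.} Fix $x$ with $p=\deg x\ge3$. Let $F=F(x)$, $\Omega=F\sqcup B(x)$, $n=|\Omega|>p$, and $\varphi(T)=x^{F\triangle T}$ for $T\subseteq\Omega$. Then $\varphi(T)^e=\varphi(T\triangle\{e\})$ for $e\in\Omega$, and $\varphi(T)$, $\varphi(T')$ differ exactly in the coordinates of $T\triangle T'$. Call a $p$-subset $T$ \emph{good} if $\varphi(T)\in V$, $F(\varphi(T))=T$ and $B(\varphi(T))=\Omega\setminus T$. The set $F$ is good, and by Step~3 replacing an element of a good set by an element of its complement gives a good set. Every $p$-subset of $\Omega$ arises from $F$ by such replacements,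 so all are good. The neighbors of $\varphi(T)$ are the vertices $\varphi(T\setminus\{a\})$, $a\in T$, and every $(p-1)$-subset of $\Omega$ has the form $T\setminus\{a\}$. Further $F(\varphi(T\setminus\{a\}))=\{a\}\cup(\Omega\setminus T)\subseteq\Omega\setminus(T\setminus\{a\})$, so the neighbors of $\varphi(T\setminus\{a\})$ are images of $p$-subsets. Thus $\{\varphi(T):|T|\in\{p-1,p\}\}$ is a subset of $V$ closed under taking neighbors, and it equals $V$ because $G$ is connected. Adjacency in $G$ means differing in one coordinate, so $\varphi$ is an isomorphism from $L(n,p)$ to $G$.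

\medskip\noindent\textbf{Step 5.} \emph{$n=2p-1$.} Let $e\in\Omega$. The $e$-coordinate of $\varphi(T)$ is determined by whether $e\in T$. The numbers of sets $T$ of size $p-1$ or $p$ that contain $e$ and that avoid $e$ are
\[
\binom{n-1}{p-2}+\binom{n-1}{p-1}=\binom n{p-1}\qquad\text{and}\qquad\binom{n-1}{p-1}+\binom{n-1}{p}=\binom np .
\]
They are equal by Lemma~\ref{lem:numerical}(b). Since $\binom np=\frac{n-p+1}{p}\binom n{p-1}$ and $\binom{n}{p-1}\neq 0$, we get $n=2p-1$, and $G\cong L(2p-1,p)=M_k$ with $k=p-1\ge2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]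
Let $G$ be a finite vertex-transitive partial cube of girth six. Then $\mathrm{ecc}$ and $\mathrm{Tr}$ are constant, and Theorem~\ref{thm:B} applies. The graphs $K_1$ and $K_2$ have no cycles, and among the cycles only $C_6\cong M_1$ has girth six. The remaining possibility is $M_k$ with $k\ge2$. The converse is Proposition~\ref{prop:examples}(b).
\end{proof}

\begin{remark}[The hypotheses]
Constant eccentricity is used to exclude paths and in Step~1; constant transmission is used in Steps~2 and~5. Each of these steps can fail in a partial cube of girth six. Step~1 fails at the vertex $x$ of Example~\ref{ex:glued}. For Step~2, attach to $L(4,2)$ the pendant vertex $\{1,2,5\}$ at $\{1,2\}$; a pendant edge with a new coordinate preserves isometry. At $x=\{1\}$ all three $2$-paths lie on hexagons, but the neighbor $\{1,2\}$ sees the new coordinates $1,5$ while $\{1,3\}$ sees only $1$; here the coordinates $5$ and $3$ cannot both separate a vertex from $x$. Step~5 fails for $L(n,p)$ with $n\neq 2p-1$.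
\end{remark}

\begin{remark}[Antipodal partial cubes]
Call $G$ \emph{antipodal} if every vertex $x$ has some $\bar x$ with $d(x,y)+d(y,\bar x)=d(x,\bar x)$ for all $y$. Theorem~\ref{thm:B} also covers antipodal partial cubes without cycles shorter than $6$. Embed $G$ in $\{0,1\}^N$ with no constant coordinate. For each coordinate $e$ some $y$ differs from $x$ in $e$, and $y\in I(x,\bar x)$, so $e\in S(x,\bar x)$. Hence $\bar x$ is the complement of $x$ and $\mathrm{ecc}(x)=N$. Moreover $y\mapsto\bar y$ is a bijection of $V$ with $d(x,y)+d(x,\bar y)=N$, so $\mathrm{Tr}(x)=N|V|/2$.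
\end{remark}

\begin{thebibliography}{1}
\bibitem{Marc} Tilen Marc, \emph{Classification of vertex-transitive cubic partial cubes}, arXiv:1509.04565 (2015).
\end{thebibliography}
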